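\title{Face numbers of marked order and marked chain polytopes}

\begin{abstract}
A marked poset carries two polytopes, the marked order polytope and the marked chain polytope. We prove that for every $i$ the marked chain polytope has at least as many $i$-dimensional faces as the marked order polytope. More generally, the face numbers of the marked chain-order polytopes, which interpolate between the two, increase weakly as elements pass from the order part to the chain part. For integral markings we show that the two $f$-vectors coincide if and only if the facet numbers coincide, if and only if the two polytopes are unimodularly equivalent. The proof moves one element at a time. Before and after a move, the polytope lies over the same base, and the face count reduces to the fact that the creases of a convex floor function and of a concave ceiling function meet transversally.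
\end{abstract}

\section{Marked posets, their polytopes, and the results}\label{sec:intro}

Let $(P,\prec)$ be a finite poset. We write $p\to q$ if $q$ \emph{covers} $p$, that is, if $p\prec q$ and no element lies strictly between them. A chain of covers $p_0\to p_1\to\dots\to p_k$ is called \emph{saturated}. Any two elements $p\prec q$ are joined by a saturated chain, and every element lies on a \emph{maximal chain}, a saturated chain from a minimal to a maximal element of $P$.

A \emph{marked poset} is a triple $(P,A,\lambda)$ in which $A\subseteq P$ contains all minimal and all maximal elements of $P$, and the \emph{marking} $\lambda=(\lambda_a)_{a\in A}$ satisfies $\lambda_a\le\lambda_b$ whenever $a\prec b$ in $A$. The conjecture below concerns $\lambda\in\mathbb Z_{\ge0}^A$; we allow $\lambda\in\mathbb R^A$ unless we say otherwise. Put $N=P\setminus A$. The \emph{marked order polytope} $\mathcal O=\mathcal O_{P,A}(\lambda)$ is the set of $x\in\mathbb R^N$ such that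
\[
x_p\le x_q \ \text{ if } p\prec q,\qquad \lambda_a\le x_p \ \text{ if } a\prec p,\qquad x_p\le\lambda_a \ \text{ if } p\prec a
\]
for all $p,q\in N$ and $a\in A$. The \emph{marked chain polytope} $\mathcal C=\mathcal C_{P,A}(\lambda)$ is the set of $x\in\mathbb R_{\ge0}^N$ such that
\[
x_{p_1}+\dots+x_{p_r}\le\lambda_b-\lambda_a
\]
for every saturated chain $a\to p_1\to\dots\to p_r\to b$ with $a,b\in A$ and $p_1,\dots,p_r\in N$.

A point of $\mathcal O$ gives each unmarked element a \emph{height}, compatible with the order and with the prescribed heights $\lambda_a$. A point of $\mathcal C$ gives each unmarked element a \emph{length}, so that the lengths stacked along a chain fit between the marks at its ends. If $P$ is a single chain $a\to p_1\to\dots\to p_r\to b$, the linear change of coordinates that replaces the height of $p_i$ by its distance to the height just below it carries $\mathcal O$ onto $\mathcal C$, and for $\lambda_a<\lambda_b$ both are simplices. If an element has several lower covers, the distance must be measured to the highest of them. The change of coordinates is then only piecewise linear; such a map can preserve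 counts of lattice points while it bends faces. Indeed, by a result of Ardila, Bliem and Salazar, for $\lambda\in\mathbb Z^A_{\ge0}$ the polytopes $\mathcal O$ and $\mathcal C$ are \emph{Ehrhart equivalent}: their $k$-th dilates contain the same number of lattice points for every $k\ge1$. It is natural to ask how their faces compare.

Counting inequalities suggests the answer. Let $p\in N$ have $k$ lower covers and $l$ upper covers. In $\mathcal O$ the height $x_p$ obeys $k+l$ inequalities, one for each cover. Change only this coordinate into a length. It must be nonnegative and fit between each lower and each upper cover, which makes $1+kl$ inequalities, and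
\[
(1+kl)-(k+l)=(k-1)(l-1)\ge0 .
\]
This is only a guess, since inequalities can be redundant and the count does not see faces of lower dimension. Let $f_i(K)$ be the number of $i$-dimensional faces of a polytope $K$. We take the following conjecture of Stanley and Hibi--Li from \cite{FF}.

\medskip
\noindent\emph{Let $(P,A,\lambda)$ be a marked poset with $\lambda\in\mathbb Z^A_{\ge0}$. Then $f_i(\mathcal C_{P,A}(\lambda))\ge f_i(\mathcal O_{P,A}(\lambda))$ for all $i=0,1,\dots,|P\setminus A|$.}
\medskip

\noindent The inequality is known for $i=|P\setminus A|-1$. We prove it for all $i$.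

\begin{theorem}\label{thm:A}
For every marked poset $(P,A,\lambda)$ with $\lambda\in\mathbb R^A$ and every $i\ge0$,
\[
f_i(\mathcal O_{P,A}(\lambda))\le f_i(\mathcal C_{P,A}(\lambda)).
\]
\end{theorem}

The count of inequalities changed one coordinate only, and the proof does the same. It therefore passes through polytopes in which some coordinates are lengths and the others are heights. For $z\in\mathbb R^N$ we always put $z_a=\lambda_a$ for $a\in A$. For $C\subseteq N$, the \emph{marked chain-order polytope} $Q_C$ is the set of $z\in\mathbb R^N$ with
\begin{gather}
z_q\ge0\quad\text{for } q\in C,\label{eq:pos}\\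
z_{q_1}+\dots+z_{q_r}\le z_b-z_a\label{eq:chain}
\end{gather}
for every saturated chain $a\to q_1\to\dots\to q_r\to b$ with $r\ge0$, $a,b\in P\setminus C$ and $q_1,\dots,q_r\in C$. For $C=\varnothing$, condition \eqref{eq:chain} says that $z$ is monotone along covers, hence order preserving on $P$; as $\lambda$ is order preserving on $A$, this means $Q_\varnothing=\mathcal O$. For $C=N$, the inequalities with $r=0$ read $\lambda_a\le\lambda_b$ and hold by hypothesis, so $Q_N=\mathcal C$.

Each $Q_C$ is bounded, hence a polytope. Take $z\in Q_C$ and a maximal chain of $P$; its ends are marked. If $a\prec b$ are consecutive elements of $P\setminus C$ on the chain, then \eqref{eq:pos} and \eqref{eq:chain} give $z_a\le z_b$, and $0\le z_q\le z_b-z_a$ for the elements $q$ of the chain between them. So the heights on the chain lie between the two marks at its ends, and the lengths are at most the difference of these marks.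

\begin{theorem}\label{thm:B}
Let $(P,A,\lambda)$ be a marked poset with $\lambda\in\mathbb R^A$. If $C\subseteq C'\subseteq N$, then $f_i(Q_C)\le f_i(Q_{C'})$ for all $i\ge0$.
\end{theorem}

Theorem~\ref{thm:A} is the case $C=\varnothing$, $C'=N$. Two subsets of $\mathbb R^N$ are \emph{unimodularly equivalent} if a map $x\mapsto Tx+t$ with $T\in GL_N(\mathbb Z)$ and $t\in\mathbb Z^N$ carries one onto the other; here $GL_N(\mathbb Z)$ is the group of integer matrices indexed by $N$ with integer inverse. The \emph{facets} of an $n$-dimensional polytope are its faces of dimension $n-1$; the only facet of a point is the empty face.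

\begin{theorem}\label{thm:C}
Let $(P,A,\lambda)$ be a marked poset with $\lambda$ integral. Then $\mathcal O=\mathcal O_{P,A}(\lambda)$ and $\mathcal C=\mathcal C_{P,A}(\lambda)$ have the same dimension $n$, and the following are equivalent:
\begin{itemize}
\item[(a)] $f_i(\mathcal O)=f_i(\mathcal C)$ for all $i$;
\item[(b)] $\mathcal O$ and $\mathcal C$ have the same number of facets;
\item[(c)] $\mathcal O$ and $\mathcal C$ are unimodularly equivalent.
\end{itemize}
\end{theorem}

The dimension $n$ can be smaller than $|N|$: a chain whose ends carry equal marks fixes all its coordinates.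

\section{Counting faces by active inequalities: an example}\label{sec:example}

The dimension of a nonempty convex set $K$ is that of its affine hull $\operatorname{aff}K$, and its relative interior $\operatorname{relint}K$ is its interior within $\operatorname{aff}K$. Let $K=\{z:\ell_j(z)\ge0,\ j\in\mathcal J\}$ be a polyhedron given by finitely many affine functions $\ell_j$, possibly redundant. The \emph{active set} of $z\in K$ is $\{j:\ell_j(z)=0\}$, and a \emph{class} is a nonempty set consisting of all points of $K$ with a given active set. We use four textbook facts.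
\begin{itemize}
\item[(F1)] The classes of $K$ are exactly the relative interiors of the nonempty faces of $K$. So $f_i(K)$, for $i\ge0$, is the number of $i$-dimensional classes.
\item[(F2)] A nonempty set cut out of an affine space by finitely many strict affine inequalities is convex and open in that space, and has its dimension. This applies to the class with active set $S$, inside $\{\ell_j=0,\ j\in S\}$.
\item[(F3)] An affine function that is nonnegative on a convex set and vanishes at a point of its relative interior vanishes on the whole set. So $\operatorname{relint}K$ is the class whose active set consists of the $j$ with $\ell_j=0$ on all of $K$.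
\item[(F4)] A nonempty convex set of dimension $d$ is the closure, within itself, of its relative interior, and also of the complement of finitely many affine subspaces of dimension less than $d$.
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw (0,0)--(0,4); \draw (1,1)--(0,2)--(1,3);
\foreach \y/\n in {1/q,2/p,3/s} {\fill (0,\y) circle (2.2pt); \node[left] at (0,\y) {$\n$};}
\foreach \x/\y/\n in {0/0/0,1/1/1,1/3/2,0/4/3} {\node[draw,fill=white,inner sep=2.5pt] at (\x,\y) {$\n$};}
\begin{scope}[xshift=4.5cm,yshift=-1cm,scale=1.5]
\draw (0,1)--(0,3)--(2,3);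
\draw[line width=1.8pt] (0,1)--(1,1)--(2,2)--(2,3);
\draw[dashed] (1,1)--(1,3); \draw[dotted,thick] (0,2)--(2,2);
\node[below] at (0,1) {$(0,1)$}; \node[below] at (1,1) {$(1,1)$};
\node[right] at (2,2) {$(2,2)$}; \node[above] at (2,3) {$(2,3)$};
\node[above] at (0,3) {$(0,3)$};
\end{scope}
\end{tikzpicture}
\caption{Left: a marked poset with unmarked elements $q,p,s$; each box is a marked element and shows its mark. Right: the pentagon $W$ in the $(u,v)$-plane onto which its order polytope projects when the height of $p$ is forgotten. The lower bound $\max(u,1)$ for this height has a crease along the dashed segment, the upper bound $\min(v,2)$ has a crease along the dotted segment, and the two bounds agree on the thick path.}\label{fig:example}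
\end{figure}

\begin{example}\label{ex:main}
Let $N=\{q,p,s\}$ and $A=\{a_0,a_1,a_2,a_3\}$ with $\lambda_{a_i}=i$, and let the covers be $a_0\to q\to p\to s\to a_3$ and $a_1\to p\to a_2$ (Figure~\ref{fig:example}). In coordinates $(u,t,v)=(x_q,x_p,x_s)$,
\[
\mathcal O=\{u\ge0,\ v\le3,\ \phi\le t\le\psi\},\qquad \phi=\max(u,1),\quad\psi=\min(v,2).
\]
The four chains through $p$ give $\mathcal C=\{x\ge0,\ x_q+x_p+x_s\le3,\ x_q+x_p\le2,\ x_p+x_s\le2,\ x_p\le1\}$. The unimodular substitution $(u,t,v)=(x_q,x_p,3-x_s)$ turns the last four inequalities into $t\le v-u$, $t\le 2-u$, $t\le v-1$, $t\le 1$, so it carries $\mathcal C$ onto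
\[
Q'=\{u\ge0,\ v\le3,\ 0\le t\le\psi-\phi\}.
\]
Both $\mathcal O$ and $Q'$ lie over the pentagon $W=\{u\ge0,\ v\le3,\ \phi\le\psi\}$, with fibers of the same length. The floor $t=\phi$ of $\mathcal O$ has a crease over $u=1$, and its ceiling $t=\psi$ has a crease over $v=2$. The floor of $Q'$ is flat, and its ceiling $t=\psi-\phi$ inherits both creases.

We count classes. Over the thick path, where $\phi=\psi$, each fiber is a point, and both polytopes have $4$ vertices and $3$ edges there. Over the rest $W^\circ$ of $W$, the points strictly between floor and ceiling form, in both polytopes, the interior, the walls $u=0$ and $v=3$, and the vertical edge over $(0,3)$. What remains are floors and ceilings over $W^\circ$, which consists of the open pentagon, two open edges and the point $(0,3)$. Cutting $W^\circ$ along $u=1$ splits the pentagon and the edge $v=3$; it adds one $2$-cell, two edges and the vertex $(1,3)$. Cutting along $v=2$ has the symmetric effect. Cutting along both gives four $2$-cells, four inner and four outer edges, and the vertices $(0,3),(1,3),(0,2),(1,2)$.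
\[
\begin{array}{l|ccc}
 & \text{vertices}&\text{edges}&\text{facets}\\ \hline
\text{path and walls (both polytopes)}&4&3+1&2\\
\text{floor of }\mathcal O\text{ (cut along }u=1)&2&4&2\\
\text{ceiling of }\mathcal O\text{ (cut along }v=2)&2&4&2\\
\text{floor of }Q'\text{ (not cut)}&1&2&1\\
\text{ceiling of }Q'\text{ (cut along both)}&4&8&4
\end{array}
\]
Thus $(f_0,f_1,f_2)$ is $(8,12,6)$ for $\mathcal O$ and $(9,14,7)$ for $\mathcal C$.
\end{example}

The example shows the shape of the comparison: two subdivisions of the base on one side, and on the other side the trivial subdivision and the common refinement. The second side wins because the creases cross. For arbitrary convex $\phi$ and concave $\psi$ it can lose.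

\begin{example}\label{ex:rhombus}
On $W=[-1,1]$ let $\phi(w)=|w|$ and $\psi(w)=2-|w|$. Then $\{\phi\le t\le\psi\}$ is the quadrilateral with vertices $(\pm1,1),(0,0),(0,2)$, while $\{0\le t\le\psi-\phi\}$ is the triangle with vertices $(\pm1,0),(0,2)$. Both creases lie over $w=0$, and they merge into one.
\end{example}

The heart of the proof is that a poset never produces this situation: wherever the floor is strictly below the ceiling, their creases are transversal (Lemma~\ref{lem:trans}).

\section{Moving one element}\label{sec:step}

It suffices to prove Theorem~\ref{thm:B} when $C'\setminus C$ is one element. Fix $C\subsetneq N$ and $p\in N\setminus C$, and put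
\[
C'=C\cup\{p\},\qquad E=P\setminus C',\qquad M=N\setminus\{p\},\qquad Q=Q_C,\qquad Q'=Q_{C'} .
\]
Thus $P$ is the disjoint union of $C$, $\{p\}$ and $E$, and $A\subseteq E$. We write points of $\mathbb R^N$ as $(w,t)$ with $w\in\mathbb R^M$ and $t=z_p$, and again $w_a=\lambda_a$ for $a\in A$. Three kinds of saturated chains occur; in each, all elements other than the two ends lie in $C$, and there may be none.
\begin{itemize}
\item A \emph{down-chain} $\gamma\colon a\to q_1\to\dots\to q_r\to p$ with $a\in E$. Put $\phi_\gamma(w)=w_a+\sum_i w_{q_i}$.
\item An \emph{up-chain} $\delta\colon p\to s_1\to\dots\to s_m\to b$ with $b\in E$. Put $\psi_\delta(w)=w_b-\sum_j w_{s_j}$.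
\item A \emph{bypass} $a\to q_1\to\dots\to q_r\to b$ with $a,b\in E$. Its \emph{slack} at $w$ is $w_b-w_a-\sum_i w_{q_i}$.
\end{itemize}
Let $\Gamma$ and $\Delta$ be the sets of down-chains and up-chains. They are nonempty: $p$ is neither minimal nor maximal, and a walk from $p$ down or up along covers reaches $E$, because the extremal elements of $P$ lie in $A$. The \emph{floor} $\phi=\max_{\gamma\in\Gamma}\phi_\gamma$ is convex, and the \emph{ceiling} $\psi=\min_{\delta\in\Delta}\psi_\delta$ is concave. Let $R\subseteq\mathbb R^M$ be the polyhedron defined by $w_q\ge0$ for $q\in C$ and by the nonnegativity of the slacks of all bypasses.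

\begin{lemma}\label{lem:fibers}
We have
\[
Q=\{(w,t):w\in R,\ \phi(w)\le t\le\psi(w)\},\qquad Q'=\{(w,t):w\in R,\ 0\le t\le\psi(w)-\phi(w)\}.
\]
Both polytopes project onto $W=\{w\in R:\phi(w)\le\psi(w)\}$.
\end{lemma}

\begin{proof}
A chain in \eqref{eq:chain} for $C$ has its ends in $E\cup\{p\}$ and its other elements in $C$. It is a bypass, or a down-chain $\gamma$, giving $t\ge\phi_\gamma(w)$, or an up-chain $\delta$, giving $t\le\psi_\delta(w)$. A chain in \eqref{eq:chain} for $C'$ has its ends in $E$ and its other elements in $C\cup\{p\}$. It is a bypass, or a down-chain $\gamma$ followed by an up-chain $\delta$, giving $t\le\psi_\delta(w)-\phi_\gamma(w)$; all pairs $(\gamma,\delta)$ occur, and the least of these bounds is $\psi(w)-\phi(w)$. Condition \eqref{eq:pos} for $C'$ adds $t\ge0$ to that for $C$. In both cases the fiber over $w\in R$ is nonempty exactly when $\phi(w)\le\psi(w)$.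
\end{proof}

Example~\ref{ex:main} is the step with $C=\{q\}$: there $Q_{\{q\}}=\mathcal O$ because $\lambda_{a_0}=0$, and $Q'=Q_{\{q,p\}}$.

\begin{remark}
The map $(w,t)\mapsto(w,t-\phi(w))$ is a piecewise linear bijection $Q\to Q'$. For integral $\lambda$ it is a bijection of $\mathbb Z^N$, and replacing $\lambda$ by $k\lambda$ dilates each $Q_C$ by $k$. So all $Q_C$ are Ehrhart equivalent, and lattice point counts do not see the differences that we study.
\end{remark}

For $w\in W$ let $S(w)$ be the set of defining inequalities of $R$ that are active at $w$, and let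
\[
I(w)=\{\gamma\in\Gamma:\phi_\gamma(w)=\phi(w)\},\qquad J(w)=\{\delta\in\Delta:\psi_\delta(w)=\psi(w)\}.
\]
Both $I(w)$ and $J(w)$ are nonempty.

\begin{lemma}\label{lem:dim}
All polytopes $Q_C$, $C\subseteq N$, are nonempty and have the same dimension $n$. In a step from $C$ to $C'$, either $\phi<\psi$ at some point of $W$ and $n=\dim W+1$, or $\phi=\psi$ on $W$, $n=\dim W$, and $\phi=\phi_\gamma$ on $W$ for some $\gamma\in\Gamma$.
\end{lemma}

\begin{proof}
The point $x_q=\max\{\lambda_a:a\in A,\ a\prec q\}$ lies in $\mathcal O$: the maximum grows with $q$, and $a\prec q\prec b$ with $a,b\in A$ gives $\lambda_a\le\lambda_b$. In each step $Q\ne\varnothing$ implies $W\neq\varnothing$ and then $Q'\ne\varnothing$, and every $C$ is reached from $\varnothing$ by steps.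

If $\phi<\psi$ at some point of $W$, then $Q$ and $Q'$ project onto $W$ and contain a segment in the $t$-direction, so their affine hulls equal $\operatorname{aff}W\times\mathbb R$. Otherwise take $w_0\in\operatorname{relint}W$, $\gamma\in I(w_0)$ and $\delta\in J(w_0)$. The affine function $\psi_\delta-\phi_\gamma$ is nonnegative on $W$ and vanishes at $w_0$, so it vanishes on $W$ by (F3). From $\phi_\gamma\le\phi\le\psi\le\psi_\delta$ we get $\phi=\phi_\gamma$ on $W$. Then $Q$ is the graph of an affine function over $W$, and $Q'=W\times\{0\}$.
\end{proof}

As in Example~\ref{ex:main}, the faces of $Q$ and $Q'$ differ only over the part of $W$ where $\phi<\psi$. We cut this part by the active set in $R$, and then by the creases. For sets $S,I,J$ put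
\begin{gather*}
F_S=\{w\in W:S(w)=S,\ \phi(w)<\psi(w)\},\qquad F_S^{I,*}=\{w\in F_S:I(w)=I\},\\
F_S^{*,J}=\{w\in F_S:J(w)=J\},\qquad F_S^{I,J}=F_S^{I,*}\cap F_S^{*,J}.
\end{gather*}
The nonempty sets $F_S^{I,*}$, $F_S^{*,J}$, $F_S^{I,J}$ are the \emph{lower}, \emph{upper} and \emph{mixed cells} of $F_S$; the cells of each kind partition $F_S$. For $F_S\ne\varnothing$ let $c_i(S)$ be the number of $i$-dimensional mixed cells, plus $1$ if $\dim F_S=i$, minus the number of $i$-dimensional lower cells, minus the number of $i$-dimensional upper cells of $F_S$.

\begin{lemma}\label{lem:count}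
For all $i\ge0$ we have $f_i(Q')-f_i(Q)=\sum_{S:\,F_S\ne\varnothing}c_i(S)$.
\end{lemma}

\begin{proof}
By (F1) we count classes. The inequalities of $Q$ are those of $R$, $t-\phi_\gamma\ge0$ and $\psi_\delta-t\ge0$. According to the position of $t$ in its fiber, the active set at $(w,t)$ and the resulting classes are:
\[
\begin{array}{lll}
\phi<t<\psi: & S(w) & \text{one class over each } F_S,\text{ of dimension }\dim F_S+1;\\
\phi=t<\psi: & S(w),\,I(w) & \text{the graphs of }\phi\text{ over the lower cells};\\
\phi<t=\psi: & S(w),\,J(w) & \text{the graphs of }\psi\text{ over the upper cells};\\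
\phi=t=\psi: & S(w),\,I(w),\,J(w) & \text{the graphs of }\phi\text{ over the sets }B_{S,I,J},
\end{array}
\]
where $B_{S,I,J}$ consists of the $w\in W$ with $\phi(w)=\psi(w)$ and $(S(w),I(w),J(w))=(S,I,J)$. The inequalities of $Q'$ are those of $R$, $t\ge0$ and $\psi_\delta-\phi_\gamma-t\ge0$. If $t=\psi-\phi$, the last one is active exactly when $\gamma\in I(w)$ and $\delta\in J(w)$, and the product $I(w)\times J(w)$ of nonempty sets determines both factors. With $\omega=\psi-\phi$:
\[
\begin{array}{lll}
0<t<\omega: & S(w) & \text{one class over each } F_S,\text{ of dimension }\dim F_S+1;\\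
0=t<\omega: & S(w),\,t\ge0 & \text{the sets }F_S\times\{0\};\\
0<t=\omega: & S(w),\,I(w)\times J(w) & \text{the graphs of }\omega\text{ over the mixed cells};\\
0=t=\omega: & S(w),\,t\ge0,\,I(w)\times J(w) & \text{the sets }B_{S,I,J}\times\{0\}.
\end{array}
\]
Each graph is that of a function that is affine on its base: for instance $\phi=\phi_\gamma$ on $F_S^{I,*}$ for any $\gamma\in I$. So each graph has the dimension of its base. The first rows cancel, the last rows cancel, and the middle rows give the sum.
\end{proof}

It remains to prove that $c_i(S)\ge0$, and for this we need the directions of the cells. Fix $S$ with $F=F_S\ne\varnothing$ and drop the index $S$. Let $Z\subseteq C$ be the set of $q$ such that $w_q\ge0$ belongs to $S$, and call a bypass \emph{tight} if its inequality belongs to $S$. For direction vectors $v\in\mathbb R^M$ we put $v_a=0$ for $a\in A$, since marks do not move. The linear parts of $\phi_\gamma$ and $\psi_\delta$ are $\dot\phi_\gamma(v)=v_a+\sum_iv_{q_i}$ and $\dot\psi_\delta(v)=v_b-\sum_jv_{s_j}$. Let $L$ be the space of $v\in\mathbb R^M$ such that $v_q=0$ for $q\in Z$ and $v_a+\sum_iv_{q_i}=v_b$ for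 every tight bypass $a\to q_1\to\dots\to q_r\to b$, and let
\[
L_I=\{v\in L:\dot\phi_\gamma(v)\text{ is the same for all }\gamma\in I\},\quad
L^J=\{v\in L:\dot\psi_\delta(v)\text{ is the same for all }\delta\in J\}.
\]
The set $F$ is defined by the equations of $S$ and by strict inequalities, namely the remaining inequalities of $R$ and $\phi_\gamma<\psi_\delta$ for all $\gamma,\delta$. The cell $F^{I,*}$ has the further equations $\phi_\gamma=\phi_{\gamma'}$ for $\gamma,\gamma'\in I$ and strict inequalities $\phi_{\gamma''}<\phi_\gamma$ for $\gamma''\notin I$. The cell $F^{*,J}$ has the equations $\psi_\delta=\psi_{\delta'}$ and strict inequalities $\psi_{\delta''}>\psi_\delta$ instead, and $F^{I,J}$ has both. By (F2),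
\begin{equation}\label{eq:directions}
F,\ F^{I,*},\ F^{*,J},\ F^{I,J}\ \text{ are convex and open in translates of }\ L,\ L_I,\ L^J,\ L_I\cap L^J,
\end{equation}
respectively, whenever they are nonempty.

\section{Transversality of the creases}\label{sec:trans}

\begin{lemma}\label{lem:trans}
If $F^{I,J}\ne\varnothing$, then $L=L_I+L^J$.
\end{lemma}

At the crossing point $(1,2)$ of Figure~\ref{fig:example}, $L=\mathbb R^2$, and $L_I$ and $L^J$ are the two coordinate axes. At $w=0$ in Example~\ref{ex:rhombus}, the corresponding spaces are $L=\mathbb R$ and $L_I=L^J=0$.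

Fix $w\in F^{I,J}$ and $v\in L$, and let $c=\phi(w)<\psi(w)$. Think of $v$ as a velocity with which $w$ moves inside $F$. We split it at height $c$: we construct $v'\in L$ that moves everything up to height $c$ as $v$ does and freezes everything above, in the sense that
\begin{equation}\label{eq:goal}
\dot\phi_\gamma(v')=\dot\phi_\gamma(v)\ \text{ for }\gamma\in I,\qquad \dot\psi_\delta(v')=0\ \text{ for }\delta\in J .
\end{equation}
Then $v'\in L^J$ and $v-v'\in L_I$, which proves the lemma.

For $C=\varnothing$ all coordinates are heights, and the construction is immediate: let $v'_e=v_e$ if $w_e\le c$ and $v'_e=0$ otherwise. A tight bypass is a cover $a\to b$ with $w_a=w_b$ and $v_a=v_b$, so $v'_a=v'_b$ and $v'\in L$. The chains in $I$ are covers $a\to p$ with $w_a=c$, those in $J$ are covers $p\to b$ with $w_b=\psi(w)>c$, and \eqref{eq:goal} follows. In general, a coordinate $w_q$ with $q\in C$ is a length and has no height. But along a tight bypass the lengths fill the gap between the ends exactly, so $q$ occupies a definite interval of heights. Its two endpoints may lie on different sides of $c$, so we cut the velocities of the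 endpoints and recover $v'_q$ as their difference.

\begin{proof}[Proof of Lemma~\ref{lem:trans}]
For $q\in C$, write a bypass through $q$ as $\alpha q\beta$, where $\alpha=(a,q_1,\dots,q_{k})$ is the part before $q$ and $\beta=(q'_1,\dots,q'_l,b)$ is the part after $q$. For $x=w$ and for $x=v$ put
\[
x^\uparrow(\alpha)=x_a+\sum_i x_{q_i},\qquad x^\downarrow(\beta)=x_b-\sum_j x_{q'_j}.
\]
The slack of $\alpha q\beta$ at $w$ is $w^\downarrow(\beta)-w_q-w^\uparrow(\alpha)$. It is nonnegative, and it is zero exactly when $\alpha q\beta$ is tight, because $S(w)=S$. If $\alpha q\beta$ is tight, then also $v^\downarrow(\beta)-v_q-v^\uparrow(\alpha)=0$, because $v\in L$.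

\emph{Heights and their velocities.} Let $Y$ be the set of elements of $C$ that lie on a tight bypass. For $q\in Y$ choose a tight bypass $\alpha q\beta$ and put
\[
h^-(q)=w^\uparrow(\alpha),\quad h^+(q)=w^\downarrow(\beta),\qquad \dot h^-(q)=v^\uparrow(\alpha),\quad\dot h^+(q)=v^\downarrow(\beta),
\]
so that $h^+(q)-h^-(q)=w_q$ and $\dot h^+(q)-\dot h^-(q)=v_q$. The choice does not matter. If $\alpha'q\beta'$ is also tight, then $\alpha q\beta'$ and $\alpha'q\beta$ are bypasses whose slacks are nonnegative and add up to the sum of the slacks of $\alpha q\beta$ and $\alpha' q\beta'$, which is $0$. So both are tight, and for $x=w,v$ we get $x^\downarrow(\beta')=x^\uparrow(\alpha)+x_q=x^\downarrow(\beta)$ and $x^\uparrow(\alpha')=x^\downarrow(\beta)-x_q=x^\uparrow(\alpha)$. For $e\in E$ put $h^\pm(e)=w_e$ and $\dot h^\pm(e)=v_e$.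

Let $a=q_0\to q_1\to\dots\to q_r\to q_{r+1}=b$ be a tight bypass. Its elements lie in $Y\cup E$, and its intervals are stacked without gaps:
\begin{equation}\label{eq:stack}
h^+(q_i)=h^-(q_{i+1}),\qquad\dot h^+(q_i)=\dot h^-(q_{i+1})\qquad(0\le i\le r).
\end{equation}
Indeed, computing with this bypass, $h^+(q_i)=w_a+\sum_{1\le j\le i}w_{q_j}$ for $0\le i\le r$. This is $h^-(q_{i+1})$ by definition if $i<r$, and it is $w_b$ by tightness if $i=r$. The same lines hold with $v$ for $w$ and $\dot h$ for $h$.

\emph{The vector $v'$.} For $e\in Y\cup E$ and each sign, let $\eta^\pm(e)=\dot h^\pm(e)$ if $h^\pm(e)\le c$, and $\eta^\pm(e)=0$ if $h^\pm(e)>c$. Define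
\[
v'_e=\begin{cases}
\eta^+(e)=\eta^-(e)&\text{if } e\in E,\\
\eta^+(e)-\eta^-(e)&\text{if } e\in Y,\\
v_e&\text{if } e\in C\setminus Y \text{ and } e\prec p,\\
0&\text{if } e\in C\setminus Y\text{ and } e\not\prec p.
\end{cases}
\]
The first line gives $v'_a=0$ for $a\in A$, as our convention requires. Elements of $C\setminus Y$ have no heights, but they occur in no equation of a tight bypass, so their position relative to $p$ can decide.

\emph{The vector $v'$ lies in $L$.} Let $q\in Z$, so $w_q=v_q=0$. If $q\in Y$, then $h^+(q)=h^-(q)$ and $\dot h^+(q)=\dot h^-(q)$, so $v'_q=0$. If $q\notin Y$, then $v'_q\in\{v_q,0\}=\{0\}$. Along a tight bypass as above, \eqref{eq:stack} gives $\eta^+(q_i)=\eta^-(q_{i+1})$, and the sums telescope from either end: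
\begin{equation}\label{eq:tele}
v'_a+\sum_{1\le i\le k}v'_{q_i}=\eta^+(q_k)\ \ (0\le k\le r),\qquad
v'_b-\sum_{k\le i\le r}v'_{q_i}=\eta^-(q_k)\ \ (1\le k\le r+1).
\end{equation}
The first formula for $k=r$ has right side $\eta^-(b)=v'_b$, which is the equation of the bypass.

\emph{Down-chains in $I$.} Let $\gamma\colon a\to q_1\to\dots\to q_r\to p$ be in $I$, so $\phi_\gamma(w)=c$. Let $k$ be the largest index with $q_k\in Y$, and $k=0$ if there is none. For $i>k$ we have $q_i\in C\setminus Y$ and $q_i\prec p$, so $v'_{q_i}=v_{q_i}$. It remains to show that $v'_a+\sum_{i\le k}v'_{q_i}=v_a+\sum_{i\le k}v_{q_i}$. If $k=0$, then $w_a=c-\sum_iw_{q_i}\le c$, so $v'_a=v_a$.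

Let $k\ge1$. To use \eqref{eq:tele}, we show that the part $\alpha_0=(a,q_1,\dots,q_{k-1})$ of $\gamma$ begins a tight bypass. Let $\alpha q_k\beta$ be tight. The bypass $\alpha_0q_k\beta$ has slack $h^+(q_k)-w_{q_k}-w^\uparrow(\alpha_0)=h^-(q_k)-w^\uparrow(\alpha_0)\ge0$. Replacing $\alpha_0$ by $\alpha$ in $\gamma$ gives another down-chain, whose value at $w$ is at most $\phi(w)=\phi_\gamma(w)$; canceling the common terms leaves $h^-(q_k)=w^\uparrow(\alpha)\le w^\uparrow(\alpha_0)$. So the slack is $0$, and $\alpha_0q_k\beta$ is tight. Computing with this bypass, $h^+(q_k)=w_a+\sum_{i\le k}w_{q_i}=c-\sum_{i>k}w_{q_i}\le c$, and \eqref{eq:tele} gives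
\[
v'_a+\sum_{i\le k}v'_{q_i}=\eta^+(q_k)=\dot h^+(q_k)=v_a+\sum_{i\le k}v_{q_i}.
\]

\emph{Up-chains in $J$.} Let $\delta\colon p\to s_1\to\dots\to s_m\to b$ be in $J$, so $\psi_\delta(w)=\psi(w)>c$. Every $s_j\notin Y$ has $v'_{s_j}=0$, since $s_j\succ p$. If no $s_j$ lies in $Y$, then $w_b=\psi(w)+\sum_jw_{s_j}>c$ gives $v'_b=0$, and $\dot\psi_\delta(v')=0$.

Otherwise let $k$ be the smallest index with $s_k\in Y$, let $\beta_0=(s_{k+1},\dots,s_m,b)$, and let $\alpha s_k\beta$ be tight. The bypass $\alpha s_k\beta_0$ has slack $w^\downarrow(\beta_0)-h^+(s_k)\ge0$. Replacing $\beta_0$ by $\beta$ in $\delta$ gives another up-chain, whose value at $w$ is at least $\psi(w)=\psi_\delta(w)$; canceling the common terms leaves $h^+(s_k)=w^\downarrow(\beta)\ge w^\downarrow(\beta_0)$. So $\alpha s_k\beta_0$ is tight. Computing with this bypass, $h^-(s_k)=w_b-\sum_{j\ge k}w_{s_j}=\psi(w)+\sum_{j<k}w_{s_j}>c$, so $\eta^-(s_k)=0$. As $v'_{s_j}=0$ for $j<k$, formula \eqref{eq:tele} gives $\dot\psi_\delta(v')=v'_b-\sum_{j\ge k}v'_{s_j}=\eta^-(s_k)=0$. This completes \eqref{eq:goal}.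
\end{proof}

\begin{remark}
The strict inequality $\phi(w)<\psi(w)$ separates the chains of $I$ from those of $J$, and the lemma fails without it. Take covers $a_0\to q\to p\to s\to b_0$, $q\to p'\to s$, $a_1\to p\to b_1$ with marks $\lambda_{a_0}=0$, $\lambda_{a_1}=\lambda_{b_1}=1$, $\lambda_{b_0}=2$, let $C=\varnothing$, and let $w_q=w_{p'}=w_s=1$. The tight bypasses $q\to p'$ and $p'\to s$ give $L=\mathbb R\cdot(1,1,1)$, while $L_{I(w)}$ requires $v_q=0$ and $L^{J(w)}$ requires $v_s=0$, so both are $0$. This does no harm, because the faces over $\{\phi=\psi\}$ cancel in Lemma~\ref{lem:count}.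
\end{remark}

\section{The inequality for face numbers}\label{sec:ineq}

We must pay for every $i$-dimensional lower or upper cell with an $i$-dimensional mixed cell. Each such cell contains a mixed cell of its dimension, so the danger is that a lower and an upper cell claim the same one. Transversality excludes this below the top dimension $d=\dim F$. In dimension $d$ every mixed cell lies in a lower and in an upper cell of dimension $d$, and a loss does occur: if $\phi$ and $\psi$ are affine on $F$, there is one cell of each kind. The summand $1$ in $c_d(S)$ covers a loss of one, and a connectivity argument shows that the loss is never larger.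

\begin{lemma}\label{lem:nonneg}
If $F=F_S\ne\varnothing$, then $c_i(S)\ge0$ for all $i\ge0$.
\end{lemma}

\begin{proof}
Let $d=\dim F$. For $i>d$ there are no cells of dimension $i$, and $c_i(S)=0$. A lower cell $F^{I,*}$ is the union of the finitely many mixed cells $F^{I,J}$ that it contains, so by (F4) one of them has the dimension of $F^{I,*}$. The same argument applies to upper cells and to $F$ itself.

\emph{The case $i<d$.} For each $i$-dimensional lower cell $F^{I,*}$ choose an $i$-dimensional mixed cell $F^{I,J}$ in it, and do the same for each $i$-dimensional upper cell. Distinct lower cells are disjoint and so choose distinct mixed cells, and so do distinct upper cells. Suppose that $F^{I,J}$ is chosen by both $F^{I,*}$ and $F^{*,J}$. By \eqref{eq:directions}, the spaces $L_I$, $L^J$ and $L_I\cap L^J$ all have dimension $i$, so $L_I=L^J$. Lemma~\ref{lem:trans} gives $L=L_I$, which contradicts $i<d$. So all chosen cells are distinct, and $c_i(S)\ge0$.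

\emph{The case $i=d$.} Let $G$ be the bipartite graph whose vertices are the $d$-dimensional lower cells and the $d$-dimensional upper cells, and in which each $d$-dimensional mixed cell $F^{I,J}$ is an edge between $F^{I,*}$ and $F^{*,J}$; these two cells lie between $F^{I,J}$ and $F$, so they have dimension $d$. Then $c_d(S)=1+\#\text{edges}-\#\text{vertices}$, which is nonnegative if $G$ is connected. Every vertex lies on an edge, so it suffices to join two distinct edges $F_1$ and $F_2$ by a sequence of edges in which neighbors share a vertex.

By (F4) choose $w_1\in F_1$ outside the affine hulls of all mixed cells of dimension at most $d-1$. Then choose $w_2\in F_2$ outside the affine hulls of the sets $\{w_1\}\cup F^{I,J}$ with $\dim F^{I,J}\le d-2$; these hulls have dimension at most $d-1$. The segment $[w_1,w_2]$ lies in the convex set $F$. It misses every mixed cell of dimension at most $d-2$, since a common point $x\neq w_1$ would put $w_2$ on the line through $w_1$ and $x$, inside an excluded hull. It meets every $(d-1)$-dimensional mixed cell in at most one point, since two points would put $w_1$ into the affine hull of that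 cell. It meets every $d$-dimensional mixed cell, which is convex and open in $F$, in a relatively open interval or not at all. So the segment is partitioned into finitely many relatively open intervals and points, and these alternate, beginning in $F_1$ and ending in $F_2$.

Let $w^*$ be one of the points, lying in the $(d-1)$-dimensional cell $F^{I,J}$. Lemma~\ref{lem:trans} and the dimension formula for a sum of subspaces give
\[
(d-\dim L_I)+(d-\dim L^J)=d-\dim(L_I\cap L^J)=1,
\]
so $L_I=L$ or $L^J=L$. If $L^J=L$, then $F^{*,J}$ is a neighborhood of $w^*$ in $F$. The two intervals next to $w^*$ enter it, so their mixed cells have second index $J$, and these edges share the vertex $F^{*,J}$. If $L_I=L$, they share the vertex $F^{I,*}$ for the same reason. Hence $G$ is connected.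
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]
Lemmas~\ref{lem:count} and~\ref{lem:nonneg} give $f_i(Q_C)\le f_i(Q_{C\cup\{p\}})$ for all $C\subsetneq N$, $p\in N\setminus C$ and $i\ge0$. Adding the elements of $C'\setminus C$ one at a time proves Theorem~\ref{thm:B}. Since $Q_\varnothing=\mathcal O$ and $Q_N=\mathcal C$, Theorem~\ref{thm:A} follows.
\end{proof}

\section{The case of equality}\label{sec:equality}

If the floor or the ceiling of a step is affine on $W$, an affine map carries $Q$ onto $Q'$. To prove Theorem~\ref{thm:C} we show that in the other case a step creates a new facet. We may choose the order of the steps, and we go from bottom to top, because then floor and ceiling depend on disjoint sets of coordinates.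

List $N$ so that each element comes after all elements of $N$ below it, and move the elements in this order. Consider the step that moves $p$, with the notation of Section~\ref{sec:step}, and let $D=\{q\in N:q\prec p\}$ and $U=\{s\in N:s\succ p\}$. Every element of $N$ below an element of $C'$ lies in $C$. Hence $D\subseteq C$ and $U\subseteq E$; the lower covers of an element of $C'$ lie in $A\cup C$; every down-chain and every bypass that meets $C$ starts in $A$; and the up-chains are just the covers $p\to b$.

In this situation all lengths can be converted back to heights. For $w\in\mathbb R^M$ define $H(w)\colon P\setminus\{p\}\to\mathbb R$ by $H_e(w)=w_e$ for $e\in E$ and, recursively from below,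
\[
H_q(w)=w_q+\max_{e\to q}H_e(w)\qquad(q\in C).
\]
Let $\mathcal X$ be the set of order preserving maps $x\colon P\setminus\{p\}\to\mathbb R$ with $x_a=\lambda_a$ for $a\in A$.

\begin{lemma}\label{lem:heights}
\begin{itemize}
\item[(a)] The map $H$ restricts to a bijection $W\to\mathcal X$.
\item[(b)] Let $w\in W$ and $x=H(w)$. A down-chain $q_0\to q_1\to\dots\to q_r\to q_{r+1}=p$ lies in $I(w)$ if and only if $x_{q_{i-1}}=\max_{e\to q_i}x_e$ for $i=1,\dots,r+1$. An up-chain $p\to b$ lies in $J(w)$ if and only if $x_b=\min_{p\to e}x_e$.
\item[(c)] If $A\subseteq B\subseteq P\setminus\{p\}$, every order preserving map $x\colon B\to\mathbb R$ with $x_a=\lambda_a$ for $a\in A$ extends to an element of $\mathcal X$.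
\end{itemize}
\end{lemma}

\begin{proof}
(a) The map $H$ is a bijection from $\mathbb R^M$ onto the set of all maps $x\colon P\setminus\{p\}\to\mathbb R$ that extend $\lambda$; the inverse is $w_q=x_q-\max_{e\to q}x_e$ for $q\in C$ and $w_e=x_e$ for $e\in E$. Let $x=H(w)$. Unfolding the recursion shows that $x_q$, for $q\in C$, is the maximum of $\lambda_a+\sum_iw_{q_i}$ over the saturated chains $a\to q_1\to\dots\to q_k=q$ with $a\in A$ and $q_i\in C$. Therefore
\[
\phi(w)=\max_{e\to p}x_e,\qquad\psi(w)=\min_{p\to e}x_e .
\]
The inequalities of $R$ say that $x_e\le x_{e'}$ for all covers $e\to e'$ with $e,e'\ne p$. Indeed, for $e'\in C$ these conditions, taken over all lower covers $e$ of $e'$, say that $w_{e'}\ge0$. For $e,e'\in E$ the condition is that of the bypass $e\to e'$. For $e\in C$ and $e'\in E$ it collects the conditions of all bypasses that end with $e\to e'$. The inequality $\phi(w)\le\psi(w)$ says that $x_e\le x_{e'}$ whenever $e\to p\to e'$. Any $e\prec e'$ in $P\setminus\{p\}$ are joined by a saturated chain of $P$, which splits into covers avoiding $p$ and at most one pattern of the form $\cdot\to p\to\cdot$. So $w\in W$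 if and only if $x\in\mathcal X$.

(b) Let $\gamma$ be the down-chain and $m_i=\max_{e\to q_i}x_e$. Then $\phi(w)=m_{r+1}$, $w_{q_0}=x_{q_0}$, and $w_{q_i}=x_{q_i}-m_i$ for $1\le i\le r$, so
\[
\phi(w)-\phi_\gamma(w)=m_{r+1}-x_{q_0}-\sum_{i=1}^r(x_{q_i}-m_i)=\sum_{i=1}^{r+1}(m_i-x_{q_{i-1}}).
\]
Each term is nonnegative because $q_{i-1}\to q_i$, which proves the first claim. The second holds since $\psi_\delta(w)=x_b$ for $\delta\colon p\to b$.

(c) Put $x_e=\max\{x_{e'}:e'\in B,\ e'\preceq e\}$. The set is nonempty since minimal elements lie in $A$, the maximum grows with $e$, and for $e\in B$ it is attained at $e'=e$.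
\end{proof}

The next proposition is the exact form of the count $(k-1)(l-1)$ of Section~\ref{sec:intro}, with covers replaced by the pieces of floor and ceiling that really occur.

\begin{proposition}\label{prop:facets}
Suppose that $\phi<\psi$ at some point of $W$, and let $d=\dim W=n-1$. Then $F=\operatorname{relint}W$ is one of the sets $F_S$. If $F$ has $k$ lower cells and $l$ upper cells of dimension $d$, then
\[
f_{n-1}(Q')-f_{n-1}(Q)=(k-1)(l-1).
\]
If $k=1$, then $\phi=\phi_\gamma$ on $W$ for some $\gamma$. If $l=1$, then $\psi=\psi_\delta$ on $W$ for some $\delta$.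
\end{proposition}

\begin{proof}
The polytope $W$ is defined by the inequalities of $R$ and by $\psi_\delta-\phi_\gamma\ge0$. The latter are all strict at a point where $\phi<\psi$. By (F3), $\operatorname{relint}W=F_{S_0}$, where $S_0$ is the set of inequalities of $R$ that are active on all of $W$. Any other nonempty $F_S$ has dimension less than $d$: otherwise it would be open in $\operatorname{aff}W$ by \eqref{eq:directions}, hence contained in $F_{S_0}$. So $c_d(S)=0$ for $S\ne S_0$, and Lemma~\ref{lem:count} gives $f_d(Q')-f_d(Q)=c_d(S_0)=1+\varepsilon-k-l$, where $\varepsilon\le kl$ is the number of $d$-dimensional mixed cells of $F$. We must show that $\varepsilon=kl$: for any $d$-dimensional cells $F^{I,*}$ and $F^{*,J}$, the set $F^{I,J}$ is nonempty of dimension $d$.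

\emph{A point of $W$ with the given $I$ and $J$.} Take $w'\in F^{I,*}$ and $w''\in F^{*,J}$, with heights $x'=H(w')$ and $x''=H(w'')$. By Lemma~\ref{lem:heights}(b), $I(w)$ depends only on the relative order of the heights below $p$, and $J(w)$ only on that of the heights above $p$. We would like to take the heights on $D$ from $x'$ and those on $U$ from $x''$, but the former may exceed the latter. So we first push the heights on $D$ down and those on $U$ up, without changing their relative order or the marks involved. Let
\[
\mu_-=\max\{\lambda_a:a\in A,\ a\prec p\},\qquad \mu_+=\min\{\lambda_b:b\in A,\ b\succ p\},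
\]
\[
\theta_-(h)=\min\Big(h,\frac{h+\mu_-}{2}\Big),\qquad\theta_+(h)=\max\Big(h,\frac{h+\mu_+}{2}\Big).
\]
Both functions are strictly increasing. We have $\theta_-(h)\le h$ with equality for $h\le\mu_-$, and $\theta_+(h)\ge h$ with equality for $h\ge\mu_+$. Define $x$ on $B=A\cup D\cup U$ by $x_a=\lambda_a$ for $a\in A$, $x_q=\theta_-(x'_q)$ for $q\in D$, and $x_s=\theta_+(x''_s)$ for $s\in U$. Since $\theta_-$ fixes the marks below $p$ and $\theta_+$ fixes the marks above $p$,
\begin{equation}\label{eq:compress}
x_e=\theta_-(x'_e)\ \text{ for all } e\prec p,\qquad x_e=\theta_+(x''_e)\ \text{ for all } e\succ p .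
\end{equation}
We check that $x_e\le x_{e'}$ for $e\prec e'$ in $B$. For $e,e'\in A$ this is the hypothesis on $\lambda$. If $e'\in D$, then both elements lie below $p$, and if $e\in U$, then both lie above $p$; in these cases use \eqref{eq:compress}. If $e\in D$ and $e'\in A$, then $x_e\le x'_e\le\lambda_{e'}$. If $e\in A$ and $e'\in U$, then $\lambda_e\le x''_{e'}\le x_{e'}$. Finally let $e\in D$ and $e'\in U$. Then $e$ lies below every marked element above $p$, so $x'_e\le\mu_+$, and $e'$ lies above every marked element below $p$, so $x''_{e'}\ge\mu_-$. Hence
\[
x_e\le\frac{x'_e+\mu_-}{2}\le\frac{\mu_++\mu_-}{2}\le\frac{\mu_++x''_{e'}}{2}\le x_{e'} .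
\]
By Lemma~\ref{lem:heights}(c) and (a), $x$ extends to $H(w)$ for some $w\in W$. The conditions in Lemma~\ref{lem:heights}(b) compare heights of elements below $p$, respectively above $p$, and strictly increasing functions preserve them in both directions. So \eqref{eq:compress} gives $I(w)=I(w')=I$ and $J(w)=J(w'')=J$.

\emph{From the point to a full-dimensional cell.} The point $w$ may lie on the boundary of $W$, but its indices persist nearby. The functions $\phi_\gamma$, $\gamma\in I$, agree on $F^{I,*}$, which is open in $\operatorname{aff}W$, so they agree on $W$. The other $\phi_{\gamma'}$ are strictly smaller at $w$, hence near $w$. So the first index equals $I$ near $w$ in $W$. In the same way the $\psi_\delta$, $\delta\in J$, agree on $W$, the others are strictly larger near $w$, and the second index equals $J$. Let $V$ be an open neighborhood of $w$ in $W$ on which both statements hold. Then $V\cap F$ is open in $F$, nonempty by (F4), and contained in $F^{I,J}$. So $\dim F^{I,J}=d$, and $\varepsilon=kl$.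

If $k=1$, the only $d$-dimensional lower cell $F^{I,*}$ is dense in $F$ and so in $W$, by (F4). For $\gamma\in I$ the continuous functions $\phi$ and $\phi_\gamma$ agree on it, hence on $W$. If $l=1$, the same argument applies to the upper cell, $\psi$ and $\psi_\delta$.
\end{proof}

In Example~\ref{ex:main}, $k=l=2$, and the step creates $7-6=1$ facet.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
The dimensions agree by Lemma~\ref{lem:dim}. An affine bijection preserves face numbers, so (c) implies (a). For $n\ge1$, statement (b) is the case $i=n-1$ of (a), and for $n=0$ it always holds. Assume (b), and move the elements of $N$ from bottom to top. We claim that in every step $\phi=\phi_\gamma$ on $W$ for some $\gamma$, or $\psi=\psi_\delta$ on $W$ for some $\delta$. If $\phi=\psi$ on $W$, this is part of Lemma~\ref{lem:dim}. Otherwise $n=\dim W+1\ge1$. By Theorem~\ref{thm:B}, $f_{n-1}$ increases weakly along the steps from $\mathcal O$ to $\mathcal C$, so by (b) it is constant, and Proposition~\ref{prop:facets} gives $k=1$ or $l=1$. This proves the claim.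

If $\phi=\phi_\gamma$ on $W$, then $(w,t)\mapsto(w,t-\phi_\gamma(w))$ maps $Q$ onto $Q'$ by Lemma~\ref{lem:fibers}, since for $w\in W$ the condition $\phi\le t\le\psi$ is equivalent to $0\le t-\phi\le\psi-\phi$. If $\psi=\psi_\delta$ on $W$, then $(w,t)\mapsto(w,\psi_\delta(w)-t)$ does so, since the condition is also equivalent to $0\le\psi-t\le\psi-\phi$. The linear parts are integer matrices of determinant $1$ and $-1$, so they lie in $GL_N(\mathbb Z)$. The translation part is $0$, or plus or minus a mark in the coordinate $p$; this is the only place where the integrality of $\lambda$ is used. Composing these maps over all steps gives (c).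
\end{proof}

\begin{remark}
If $N$ contains no chain of three elements, then $D=\varnothing$ or $U=\varnothing$ in every step. In the first case all lower covers of $p$ are marked, and $\phi=\phi_\gamma$ for a cover $\gamma\colon a\to p$ with the largest mark; in the second case $\psi=\psi_\delta$ for a cover $\delta\colon p\to b$ with the smallest mark. So $\mathcal O$ and $\mathcal C$ have the same face numbers. A strict inequality in Theorem~\ref{thm:A} thus needs at least three unmarked elements, as in Example~\ref{ex:main}.
\end{remark}

\begin{thebibliography}{9}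
\bibitem{FF} Xin Fang and Ghislain Fourier, \emph{Marked chain-order polytopes}, arXiv:1508.02232 (2015).
\end{thebibliography}
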